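# Deciding whether regular or length constraints can be removed from a string formula

## 1. Two theorems on expressibility over strings

The theorems concern four quantifier-free theories of words over a finite alphabet $\Sigma$: word equations ($\mathrm{WE}$), and word equations with regular constraints, with length constraints, or with both ($\mathrm{WE+REG}$, $\mathrm{WE+LEN}$, $\mathrm{WE+REG+LEN}$). Precise definitions come in Section 2. $W_e$ denotes the $e$-th recursively enumerable subset of $\mathbb N$, and $a\ne b$ are two fixed letters of $\Sigma$.

**Theorem 1.** For every fixed alphabet $\Sigma$ with $|\Sigma|\ge 2$, the following three problems are undecidable.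

1. Given a formula $f$ of $\mathrm{WE+REG}$ over $\Sigma$ and a variable $x$ of $f$, is the language expressed by $f$ and $x$ expressible in $\mathrm{WE}$?
2. Given a formula $f$ of $\mathrm{WE+REG+LEN}$ over $\Sigma$ and a variable $x$ of $f$, is the language expressed by $f$ and $x$ expressible in $\mathrm{WE+LEN}$?
3. Given a formula $f$ of $\mathrm{WE+LEN}$ over $\Sigma$ and a variable $x$ of $f$, is the language expressed by $f$ and $x$ expressible in $\mathrm{WE}$?

**Theorem 2.** Fix $\Sigma$ with $|\Sigma|\ge2$, and let $Q=\Sigma^*\setminus\Sigma^*bb\Sigma^*$ be the set of words without the factor $bb$.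

(A) There are computable maps $e\mapsto f_e$ (formulas of $\mathrm{WE+REG}$ containing a single REG atom, $v\in Q$, occurring positively) and $e\mapsto f'_e$ (formulas of $\mathrm{WE+LEN}$ containing a single LEN atom, $|v|=|s|$, occurring positively), with a variable $x$, such that: if $W_e$ is finite, both expressed languages are expressible in $\mathrm{WE}$; if $W_e$ is infinite, the language of $f_e$ is not expressible in $\mathrm{WE+LEN}$, and the language of $f'_e$ is not expressible in $\mathrm{WE+REG}$.

(B) For $T',T\in\{\mathrm{WE},\mathrm{WE+REG},\mathrm{WE+LEN},\mathrm{WE+REG+LEN}\}$ consider the problem "given a $T'$-formula and a variable, is the expressed language expressible in $T$?". If $T'$ is a sub-theory of $T$, the answer is always yes. In all seven remaining cases, which include (1), (2), (3), the problem is $\Sigma^0_2$-hard.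

(C) Problem (1) is $\Sigma^0_2$-complete. All problems in (B) lie in $\Sigma^0_2$ relative to an oracle for satisfiability of $\mathrm{WE+REG+LEN}$, hence in $\Sigma^0_3$. If that satisfiability problem is decidable, all seven nontrivial problems are $\Sigma^0_2$-complete.

(D) The hypothesis $|\Sigma|\ge2$ is sharp: for $|\Sigma|=1$ all four theories express the same languages, so all these problems are trivially decidable.

The three problems come from Joel D. Day, Vijay Ganesh, Nathan Grewal, Florin Manea, "Formal Languages via Theories over Strings", arXiv:2205.00475 (2022). There the alphabet is part of the input. Theorem 1 is for each fixed alphabet, which implies undecidability when the alphabet is an input.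

In plain words: someone hands you a description of a set of words that uses, say, an automaton. Could the same set have been described without one? No algorithm can tell.

## 2. Theories over strings and the languages they express

**Definition.** String variables range over $\Sigma^*$. Formulas are Boolean combinations (with $\wedge,\vee,\neg$, and no quantifiers) of atoms of three kinds. *Word equations* are atoms $\alpha=\beta$, where $\alpha,\beta$ are concatenations of variables and constant words. *Regular constraints* are atoms $y\in L$, with $y$ a variable and $L$ a regular language, given for instance by a finite automaton. *Length constraints* are linear equalities or inequalities with integer coefficients over the terms $|y|$, $y$ a variable. All four theories allow word equations; the names say which other atoms are allowed.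

**Definition.** An assignment $h$ maps variables to words, and $|y|$ to $|h(y)|$. The *language expressed* by $f$ and a variable $x$ occurring in $f$ is $\{h(x): h \text{ satisfies } f\}$. A language is *expressible* in a theory $T$ if some $T$-formula and some variable of it express it.

All variables other than $x$ thus behave as if existentially quantified. When we write $F(u)$ for a formula with a distinguished variable $u$, its other variables are always taken fresh. Exponents on words or variables mean repeated concatenation.

Some cases by hand:

- The language $a^*$ is expressed in $\mathrm{WE}$ by $xa=ax$. More generally, $sa=as$ holds iff $s\in a^*$: if $s\neq\varepsilon$ and $sa=as$, then $s=as'$, and cancelling one $a$ gives $s'a=as'$, so induction on $|s|$ applies. We use this device all the time.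
- The nonregular set of squares is expressed by $x=yy$. The words containing $bb$ are expressed by $x=y\,bb\,z$.
- Every finite set $X$ and its complement are expressible in $\mathrm{WE}$: for the complement of a nonempty $X$ take $\bigwedge_{w\in X}\neg(x=w)$.
- The words of even length are expressed by $|x|=2|y|$ in $\mathrm{WE+LEN}$, and by one regular constraint in $\mathrm{WE+REG}$.

What about $Q$, the words *without* $bb$? It is tempting to negate: $\neg(x=y\,bb\,z)$. But this says that *some* choice of $y,z$ makes the equation false, and for any $x$ a $y$ longer than $x$ does so. The formula expresses $\Sigma^*$. Expressing a language does not give an expression of its complement, and we shall prove that $Q$ is not expressible even in $\mathrm{WE+LEN}$.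

**The one-letter alphabet: proof of Theorem 2(D).** Here we see that two letters are needed for there to be any question. Let $\Sigma=\{a\}$ and identify each word with its length. A term becomes a sum of variables and a constant, so a word equation becomes a linear equation over $\mathbb N$. A regular language over one letter is an eventually periodic set of lengths, since reading $a$'s in a DFA gives an eventually periodic sequence of states; it is semilinear, so Presburger definable. Length constraints are linear already. So a language expressed in $\mathrm{WE+REG+LEN}$ is $\{a^n:n\in S\}$ with $S$ Presburger definable. By Ginsburg–Spanier (1966), $S$ is semilinear, that is, a finite union of sets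
$$\{c+k_1d_1+\dots+k_rd_r : k_1,\dots,k_r\in\mathbb N\}.$$
Each such set is expressed in $\mathrm{WE}$ by $x=a^c y_1^{d_1}\cdots y_r^{d_r}$; unions are expressed by disjunction, and the empty union by $x=xa$. Thus all four theories express the same languages and the answer to every one of our problems is "yes". $\square$

From now on $|\Sigma|\ge 2$.

**Recalled from computability.** $W_e$ is the domain of the $e$-th partial computable function $\varphi_e$. The set $\{e: W_e=\emptyset\}$ is undecidable. A set is $\Sigma^0_2$ if it has the form $\{e:\exists p\,\forall q\; D(e,p,q)\}$ with $D$ decidable; it is $\Sigma^0_2$-hard if every $\Sigma^0_2$ set reduces to it by a computable map, and $\Sigma^0_2$-complete if both hold. The set $\mathrm{Fin}=\{e:W_e\text{ finite}\}$ is $\Sigma^0_2$-complete (H. Rogers, *Theory of Recursive Functions and Effective Computability*; R. Soare, *Recursively Enumerable Sets and Degrees*).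

The proof has two halves. One is a tool for showing that a language is *not* expressible (Sections 3–5). The other is a way to write computations into words using only word equations (Section 6).

## 3. Removing negations

Negated equations are awkward under modification of a solution, since an inequality can become an equality. So we remove them first.

**Lemma 1 (normal form).** Let $T$ be one of the four theories and $f$ a $T$-formula. There are $T$-formulas $f_1,\dots,f_m$, each a conjunction of word equations, atoms $y\in L$ (only if $T$ has REG), and LEN atoms or their negations (only if $T$ has LEN), such that an assignment $h$ of the variables of $f$ satisfies $f$ iff some extension of $h$ to the fresh variables satisfies some $f_j$.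

*Proof.* Put $f$ in disjunctive normal form. Two words differ iff one is a proper prefix of the other or they have a first position where they carry different letters. So $\neg(\alpha=\beta)$ may be replaced, with fresh $p,q,r$, by
$$\bigvee_{c\in\Sigma}\alpha=\beta cp\ \vee\ \bigvee_{c\in\Sigma}\beta=\alpha cp\ \vee\ \bigvee_{c\ne d}(\alpha=pcq\wedge\beta=pdr).$$
Replace $\neg(y\in L)$ by $y\in\Sigma^*\setminus L$, which is again a regular constraint. Distribute $\wedge$ over $\vee$ once more. $\square$

## 4. Substituting blocks in a solution

To show that $L$ is not expressible, we want to take a solution $h$ with $h(x)\in L$, alter it into another solution, and land outside $L$. The natural alteration is to replace, in all words $h(y)$ at once, every maximal $b$-free piece equal to $u$ by another word $u'$. If all variables change in the same way, should the equations not survive?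

They need not. Take the equation $x=yz$ with $y=ba$, $z=ab$, $x=baab$, and replace pieces $a$ by $aa$. Then $y$ and $z$ become $baa$ and $aab$, with product $baaaab$. But the $b$-free pieces of $baab$ are $\varepsilon,aa,\varepsilon$, so $x$ does not change. The fault lies at the junction: the last piece of $y$ and the first piece of $z$ merge into a new piece. The remedy is to leave the outermost pieces alone, and to note that each junction creates just *one* new inner piece. So only a few values of $u$ are bad, and their number depends on the formula, not on the solution.

**Definition.** Write $w\in\Sigma^*$ uniquely as $w=w_0bw_1b\cdots bw_m$ with $m\ge0$ and all $w_i$ $b$-free. The *inner blocks* of $w$ are $w_1,\dots,w_{m-1}$ (none if $m\le1$). For $b$-free $u$ and any $u'\in\Sigma^*$, let $w[u\to u']$ be obtained from $w$ by replacing simultaneously every inner block equal to $u$ by $u'$.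

For example, $w=aabaabbaba$ has blocks $aa,aa,\varepsilon,a,a$ and inner blocks $aa,\varepsilon,a$. So $w[aa\to b]=aa\,b\,b\,b\,b\,a\,b\,a$; the first block $aa$ stays. If $u$ is not an inner block of $w$ then $w[u\to u']=w$. In particular letters and $\varepsilon$ never change, because they contain at most one $b$.

**Lemma 2.** For words $t_1,\dots,t_k$ there is a set $B$ of at most $k$ words such that for every $b$-free $u\notin B$ and every $u'$,
$$(t_1\cdots t_k)[u\to u']=t_1[u\to u']\cdots t_k[u\to u'].$$

*Proof.* For $k\le1$ take $B=\emptyset$.

**Two factors.** This is the only place where blocks merge. Let $y=y_0b\cdots by_m$ and $z=z_0b\cdots bz_l$. The blocks of $yz$ are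
$$y_0,\dots,y_{m-1},\ y_mz_0,\ z_1,\dots,z_l .$$
If $m,l\ge1$, the inner blocks of $yz$ are those of $y$, then $y_mz_0$, then those of $z$; if $u\neq y_mz_0$, the substitution acts on $yz$ as it does on $y$ and $z$ separately, so $B=\{y_mz_0\}$ works. If $m=0$ or $l=0$, then $y_mz_0$ is the first or the last block of $yz$, so it is not inner, and the inner blocks of $yz$ are exactly those of $y$ followed by those of $z$. Then $B=\emptyset$ works.

**More factors.** To pass to $k>2$, write the product as $(t_1\cdots t_{k-1})\,t_k$, apply the two-factor case to it, and apply induction to $t_1\cdots t_{k-1}$. Each step adds at most one word to $B$. $\square$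

Try it on $x=yy$ with $h(y)=babaab$. Then $h(x)=babaabbabaab$ has inner blocks $a,aa,\varepsilon,a,aa$, and $B=\{\varepsilon\}$. Substituting $aa\to aaa$ gives $y=babaaab$ and $x$ its square. Substituting $\varepsilon\to a$ changes $x$ but not $y$, and the equation breaks.

**Lemma 3 (substitution lemma).** Let $f$ be a $T$-formula, where $T$ is $\mathrm{WE}$, $\mathrm{WE+LEN}$ or $\mathrm{WE+REG}$. There are constants $K$ and $N\ge1$, depending only on $f$, such that for every assignment $h$ satisfying $f$ there is a set $B_h$ of at most $K$ words with the following property. If $u$ is $b$-free, $u\notin B_h$, $u'\in\Sigma^*$, and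

- $T=\mathrm{WE}$ (no further condition), or
- $T=\mathrm{WE+LEN}$ and $|u'|=|u|$, or
- $T=\mathrm{WE+REG}$ and $u=a^i$, $u'=a^{i+N}$ with $i\ge N$,

then the assignment $y\mapsto h(y)[u\to u']$ also satisfies $f$.

*Proof.* Let $f_1,\dots,f_m$ be as in Lemma 1.

**Step 1: the constants.** We fix them before seeing any solution. Let $K$ be the maximum over $j$ of the total number of symbols (variables and letters, counted with repetition) in the word equations of $f_j$. For $N$, take a complete DFA for each regular language occurring in some $f_j$, and let $\tau$ be the map on its states induced by the letter $a$. There are finitely many such maps, so $(\tau^i)_i$ is eventually periodic. Let $N\ge1$ be a common multiple of all these periods that is at least all the preperiods. Then $\tau^i=\tau^{i+N}$ for all $i\ge N$, for every one of these automata. Hence replacing factors $a^i$ with $i\ge N$ by $a^{i+N}$ never changes membership in any of these languages.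

**Step 2: the bad set.** We collect the junctions. Let $h$ satisfy $f$; by Lemma 1 some extension $h'$ of $h$ satisfies some $f_j$. For each side $t_1\cdots t_k$ of each equation of $f_j$, with the $t_i$ variables or letters, apply Lemma 2 to $h'(t_1),\dots,h'(t_k)$, where $h'(c)=c$ for letters. Let $B_h$ be the union of the resulting sets. Then $|B_h|\le K$.

**Step 3: equations survive.** Let $u\notin B_h$ and put $h''(y)=h'(y)[u\to u']$ for all variables $y$, fresh ones included. Letters are fixed by the substitution, so Lemma 2 gives, for each equation $\alpha=\beta$ of $f_j$,
$$h''(\alpha)=h'(\alpha)[u\to u']=h'(\beta)[u\to u']=h''(\beta).$$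

**Step 4: the other literals survive.** If $T$ has LEN and $|u'|=|u|$, the lengths of all variables are unchanged, so LEN atoms and their negations keep their truth values. If $T$ has REG, the atoms $y\in L$ remain true by Step 1. So $h''$ satisfies $f_j$, and by Lemma 1 its restriction to the variables of $f$ satisfies $f$. $\square$

## 5. Two languages that need their constraint

Any solution with more than $K$ distinct inner blocks can now be altered in one of them.

**Lemma 4.** (i) $E=\{w\in\Sigma^*:|w|\text{ even}\}$ is not expressible in $\mathrm{WE}$. (ii) The regular language $Q$ is not expressible in $\mathrm{WE+LEN}$, hence not in $\mathrm{WE}$.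

*Proof.* Suppose $f$ and $x$ express the language in question, and let $K$ be as in Lemma 3. Consider
$$w=b\,a\,b\,a^2\,b\cdots b\,a^m\,b .$$
Its inner blocks $a,a^2,\dots,a^m$ are distinct, and $|w|=(m+1)+\frac{m(m+1)}2=\frac{(m+1)(m+2)}2$.

(i) Take $m\equiv2\pmod4$ with $m>K$. Writing $m=4k+2$, we get $|w|=(4k+3)(2k+2)$, which is even. So some $h$ satisfies $f$ with $h(x)=w$. As $m>K\ge|B_h|$, some $i\le m$ has $a^i\notin B_h$. Substitute $a^i\to a^{i+1}$. The block $a^i$ occurs once, so the new value of $x$ has length $|w|+1$, which is odd. By Lemma 3 it belongs to the expressed language $E$, a contradiction.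

(ii) Take $m=K+1$. All exponents are positive, so $w\in Q$. Take $h$ satisfying $f$ with $h(x)=w$, choose $i\le m$ with $a^i\notin B_h$, and substitute $a^i\to a^{i-1}b$, a word of the same length. In the new value of $x$ the block reads $a^{i-1}b$ and is followed by $b$, so $bb$ occurs. But by Lemma 3 the new value lies in $Q$, a contradiction. $\square$

## 6. Words that record a computation

To turn $W_e$ into a language, we attach to $e$ a set $H_e$ of words that has as many elements as $W_e$. An error in a computation history can be *found* by word equations, so we express the complement of $H_e$. In a usual history, neighbouring configurations are compared letter by letter. Here we code a configuration by one number $n$, written as the run $a^n$, so that a step of the machine is an arithmetical relation between neighbouring runs.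

**Step 1: the machine.** We want a machine whose visits to one state count $W_e$. From $e$ one effectively constructs a deterministic, never halting register machine $\mathcal M_e$. Each state $q$ has one instruction, either "increment register $j$, go to $q'$" or "if register $j$ is $0$ go to $q'$, else decrement it and go to $q''$". It starts in $q_0$ with all registers $0$. It runs through all pairs $(n,t)$ and checks whether $\varphi_e(n)$ halts in exactly $t$ steps; this is a Turing machine computation, and the standard simulation of Turing machines by register machines (Minsky 1961) carries it out. Each $n\in W_e$ is discovered exactly once. At each discovery the machine increments register 1, reserved for this purpose, exactly once, and moves to a special state $q_A\neq q_0$. It enters $q_A$ in no other way, and register 1 is never decremented. So $q_A$ is visited exactly $|W_e|$ times, and at the $j$-th visit register 1 contains $j$.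

**Step 2: configurations as numbers.** We want each step to be a linear map determined by a residue. Choose distinct odd primes $\rho_1,\dots,\rho_k$ for the registers and $\pi_q$ for the states. Code $(q,m_1,\dots,m_k)$ by
$$C=2\,\pi_q\prod_j\rho_j^{m_j},\qquad\text{and let}\qquad P=2\prod_j\rho_j\prod_q\pi_q .$$
The factor $2$ makes every code even; this will matter in Section 9. A prime $p\mid P$ divides $C$ iff it divides $r=C\bmod P$, so $r$ determines the state and which registers are $0$. The next code is $C\kappa/\lambda$, where
$$(\kappa,\lambda)=\begin{cases}(\rho_j\pi_{q'},\,\pi_q)&\text{for an increment,}\\(\pi_{q''},\,\pi_q\rho_j)&\text{for a decrement, the case }\rho_j\mid r,\\(\pi_{q'},\,\pi_q)&\text{for the zero case }\rho_j\nmid r.\end{cases}$$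
Let $r<P$ be a residue divisible by exactly one $\pi_q$, and take $(\kappa,\lambda)$ according to the instruction of $q$ and, if it tests register $j$, according to whether $\rho_j\mid r$. Then $\lambda\mid P$ and $\lambda\mid r$, and we put $c_r=\kappa P/\lambda$ and $d_r=\kappa r/\lambda$, which are integers. For all other residues put $c_r=d_r=0$. Define
$$\gamma(Pm+r)=c_rm+d_r\qquad(m\ge0,\ 0\le r<P).$$
For a code $C=Pm+r$ we get $\gamma(C)=\kappa(Pm+r)/\lambda=C\kappa/\lambda$, since a code is divisible by exactly one state prime. So $\gamma$ maps codes to codes of successors. Put $n_0=2\pi_{q_0}$, $n_{i+1}=\gamma(n_i)$, and $A=\{r<P:\pi_{q_A}\mid r\}$. The machine is in $q_A$ at time $t$ iff $n_t\bmod P\in A$.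

**Step 3: the histories.** We record each run up to a visit of $q_A$. Let
$$H_e=\{\,b\,a^{n_0}\,b\,a^{n_1}\,b\cdots b\,a^{n_t}\,b\ :\ t\ge0,\ n_t\bmod P\in A\,\},$$
and for $w\in H_e$ as displayed let $\ell(w)=n_t$, the exponent of the last inner block.

*A toy machine.* Take two registers and two states: $q_0$ increments register 1 and goes to $q_A$; $q_A$ tests register 2 and goes to $q_0$ in both cases. With $\rho_1=3$, $\rho_2=5$, $\pi_{q_0}=7$, $\pi_{q_A}=11$ we have $P=2310$. Then $n_0=14$, $n_1=14\cdot\frac{33}{7}=66$, $n_2=66\cdot\frac{7}{11}=42$, $n_3=42\cdot\frac{33}{7}=198$. The two shortest words of the corresponding set are $ba^{14}ba^{66}b$ and $ba^{14}ba^{66}ba^{42}ba^{198}b$.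

Three facts follow from the construction:

- $|H_e|=|W_e|$, since words for different $t$ have different numbers of $b$'s, so $H_e$ corresponds to the visits to $q_A$.
- All inner blocks of every $w\in H_e$ are of the form $a^n$ with $n$ even.
- If $W_e$ is infinite, $\ell$ is unbounded on $H_e$, since $n_t\ge\rho_1^j$ at the $j$-th visit.

**Lemma 5.** One can effectively construct a $\mathrm{WE}$-formula $F_e(x)$ such that $F_e$ and $x$ express $\Sigma^*\setminus H_e$.

*Proof.* $F_e$ is the disjunction of the following, with fresh variables $y,z,s,t$ in each disjunct:

- (a) $x=ycz$, for $c\in\Sigma\setminus\{a,b\}$;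
- (b) $x=w$ for words $w$ with $|w|<n_0+2$; and $x=wy$ for words $w\ne ba^{n_0}b$ with $|w|=n_0+2$;
- (c) $x=\varepsilon$; and $x=yc$ for letters $c\ne b$;
- (d) $x=y\,b\,s^Pa^r\,b\,t\,b\,z\ \wedge\ sa=as\ \wedge\ ta=at\ \wedge\ \neg(t=s^{c_r}a^{d_r})$, for $0\le r<P$;
- (e) $x=y\,b\,s^Pa^r\,b\ \wedge\ sa=as$, for $r\in\{0,\dots,P-1\}\setminus A$.

The exponents are fixed numbers, so these are word equations.

**Format.** The disjuncts (a)–(c) detect words of the wrong shape. A word $x$ satisfies none of them iff $x\in\{a,b\}^*$, $x$ begins with $ba^{n_0}b$, and $x$ ends with $b$; that is, iff
$$x=ba^{k_0}ba^{k_1}b\cdots ba^{k_t}b,\qquad k_0=n_0,\ t\ge0. \tag{E1}$$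

**Transitions and ending.** Let $x$ be as in (E1). In (d), $s=a^m$ and $t$ is $b$-free, so $s^Pa^r=a^{Pm+r}$ and $t$ are consecutive inner blocks $a^{k_i}$ and $a^{k_{i+1}}$ of $x$, and the negated equation says $k_{i+1}\ne c_rm+d_r=\gamma(k_i)$. Since every $k_i$ is $Pm+r$ for some $m,r$, some disjunct (d) holds iff $k_{i+1}\ne\gamma(k_i)$ for some $i<t$ (here $t$ is the index in (E1)). In (e), $s^Pa^r$ is the last inner block, so some disjunct (e) holds iff its exponent $k_t$ has $k_t\bmod P\notin A$. So $x$ satisfies no disjunct iff it has the form (E1) with $k_i=n_i$ for all $i$ and $n_t\bmod P\in A$; that is, iff $x\in H_e$. $\square$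

## 7. Pairs of words, and the proof of Theorem 1

We have a set $H_e$, empty iff $W_e$ is, with $\mathrm{WE}$-expressible complement. We also have a language $M$ ($Q$ or $E$) that needs its constraint. How do we combine them, so that $M$ matters exactly when $H_e\ne\emptyset$?

The first try is $\{x: x\notin H_e\text{ or }x\in M\}$. This is $\Sigma^*\setminus(H_e\setminus M)$. If $H_e$ is a single word, the language is $\Sigma^*$ or $\Sigma^*$ minus one word, and both are expressible in $\mathrm{WE}$. The condition $M$ is only tested on $H_e$ itself, which may be too small to show that $M$ is hard. So $M$ should be tested on a second, free word $v$.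

How should we join $u$ and $v$ into one word? With $x=uv$ the language $\{uv:u\notin H_e\text{ or }v\in M\}$ is all of $\Sigma^*$, by taking $u=\varepsilon\notin H_e$. Over $\Sigma=\{a,b\}$ a one-letter separator fails too. Let $w\in H_e$, so $w$ begins with $ba$. The word $wbv$ also splits as $\varepsilon\cdot b\cdot(\cdots)$ and $wav$ also splits as $b\cdot a\cdot(\cdots)$, with $\varepsilon,b\notin H_e$; so every such word gets in, whatever $v$ is. What we need is an injective pairing that is itself a term.

**Lemma 6.** The map $\langle u,v\rangle=u\,a\,v\,u\,b\,v$ is injective on $\Sigma^*\times\Sigma^*$.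

*Proof.* Let $\langle u,v\rangle=\langle u',v'\rangle$. The halves $uav$ and $ubv$ have equal length, so comparing halves gives $uav=u'av'$ and $ubv=u'bv'$. If $|u|<|u'|$, then $u'$ has both $ua$ and $ub$ as prefixes, which is impossible. The case $|u'|<|u|$ is symmetric. So $|u|=|u'|$, hence $u=u'$ and $v=v'$. $\square$

*Proof of Theorem 1.* Let $M=Q$ for (1) and (2), and $M=E$ for (3). Let $T$ be the target theory: $\mathrm{WE}$, $\mathrm{WE+LEN}$, $\mathrm{WE}$ for (1), (2), (3) respectively.

**Step 1: the instance.** We produce an input of the problem from $e$. Let
$$L_e=\{\langle u,v\rangle:\ u\notin H_e\ \text{ or }\ v\in M\}.$$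
It is expressed by $x$ and
$$x=uavubv\ \wedge\ \bigl(F_e(u)\vee\mu(v)\bigr),$$
where $\mu(v)$ is $v\in Q$ for (1) and (2), and $|v|=2|y|$ with $y$ fresh for (3). This formula is computable from $e$. It is a formula of $\mathrm{WE+REG}$ for (1), hence one of $\mathrm{WE+REG+LEN}$ for (2), and a formula of $\mathrm{WE+LEN}$ for (3).

**Step 2: $W_e=\emptyset$.** We check that the answer is "yes". Then $H_e=\emptyset$, so $L_e=\{\langle u,v\rangle:u,v\in\Sigma^*\}$, which is expressed by the $\mathrm{WE}$-formula $x=uavubv$. So $L_e$ is expressible in $T$.

**Step 3: $W_e\neq\emptyset$.** We check that the answer is "no", by cutting out the fibre over one word. Choose $w\in H_e$, and suppose a $T$-formula $g$ and $x$ express $L_e$. For a fresh variable $v$, the $T$-formula $g\wedge x=w\,a\,v\,w\,b\,v$ and $v$ express $\{v:\langle w,v\rangle\in L_e\}$. By Lemma 6 and $w\in H_e$, this set is $M$. But $M$ is not expressible in $T$ by Lemma 4: $Q$ is not expressible in $\mathrm{WE}$ or $\mathrm{WE+LEN}$, and $E$ is not in $\mathrm{WE}$. So $L_e$ is not expressible in $T$.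

A decision procedure for any of the three problems would therefore decide $\{e:W_e=\emptyset\}$. $\blacksquare$

## 8. Fibres that miss only finitely many words

For Theorem 2(A) we must distinguish $W_e$ *finite* from $W_e$ *infinite*. The language $L_e$ cannot do this: a single $w\in H_e$ already makes it inexpressible, because its fibre over $w$ is the whole hard language $M$. So the fibre over each $w$ should be harmless, missing only finitely many words, but with more and more missing words as $\ell(w)$ grows. Then finitely many $w$ do no damage.

This also breaks the argument of Step 3 above. If every fibre is cofinite, it is expressible in $\mathrm{WE}$, and fixing $w$ gives no contradiction. In terms of Lemma 3: the equation $x=wavwbv$ has $2|w|+5$ symbols, so the constant $K$ for the formula is larger than $|w|$, and we would need a word $v$ in the relevant finite set with more than $K$ distinct inner blocks. In the sets $D_n$ below, with $n=\ell(w)<|w|$, a word has at most $n+1$ distinct inner blocks (its $a$-runs and perhaps $\varepsilon$). So we must keep $u$ as a *variable* whose value is $w$, to keep $K$ independent of $w$. But then the substitution acts on $w$ too, and if it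 changes $w$ into a word outside $H_e$ we have proved nothing. This is what the even exponents are for: we shall substitute only blocks $a^i$ with $i$ odd, and these never occur among the inner blocks of $w$.

It remains to choose the finite sets. The set $\{v:|v|\le n\}$ would do for finiteness, but the formula must say "$v$ is outside the set", given $s=a^n$, and this would be a length comparison, which $f_e$ may not use. We bound the words by their shape instead.

**Definition.** For $n\ge1$ let
$$D_n=\{\,b^{\delta_0}a^{i_1}b^{\delta_1}a^{i_2}\cdots a^{i_k}b^{\delta_k}:\ k\ge0,\ \delta_j\in\{1,2\},\ n\ge i_1>i_2>\dots>i_k\ge1\,\}.$$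

For instance $D_1=\{b,\,bb,\,bab,\,babb,\,bbab,\,bbabb\}$. In general $|D_n|=\sum_k\binom nk2^{k+1}=2\cdot3^n$, so $D_n$ is finite. The double $b$'s leave room to create $bb$, and the gaps between exponents leave room to lengthen a run.

**Lemma 7.** There is a $\mathrm{WE}$-formula $G(v,s)$ such that for all $n\ge1$ and all values of $v$, with $s=a^n$: some choice of values for its other variables satisfies $G$ iff $v\notin D_n$.

*Proof.* Let $G$ be the disjunction, with fresh $y,z,p,t$, of:

- (i) $v=ycz$ for $c\in\Sigma\setminus\{a,b\}$;
- (ii) $v=\varepsilon$; $v=cy$ for $c\ne b$; $v=yc$ for $c\ne b$;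
- (iii) $v=y\,bbb\,z$;
- (iv) $v=y\,b\,p\,b^{\delta}\,p\,t\,b\,z\ \wedge\ pa=ap\ \wedge\ ta=at\ \wedge\ \neg(p=\varepsilon)$, for $\delta\in\{1,2\}$;
- (v) $v=y\,s\,a\,z$.

The word $v$ satisfies none of (i)–(iii) iff it is a nonempty word over $\{a,b\}$ that begins and ends with $b$ and has no three consecutive $b$'s, that is, iff $v=b^{\delta_0}a^{i_1}b^{\delta_1}\cdots a^{i_k}b^{\delta_k}$ with all $\delta_j\in\{1,2\}$ and all $i_j\ge1$. For such $v$, in (iv) the word $p\in a^+$ stands between two $b$'s, so it is a full run $a^{i_j}$. Since $p\neq\varepsilon$, the factor $b^\delta$ is the full separator after it, and $pt$ is the next full run. So (iv) says that $i_{j+1}\ge i_j$ for some $j$. With $s=a^n$, (v) says that $v$ contains $a^{n+1}$, that is, some $i_j>n$. So no disjunct holds iff $v\in D_n$. $\square$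

## 9. Finite against infinite: proof of Theorem 2(A)

**Step 1: the formulas.** We define $f_e$ and $f'_e$ and read off their languages. Let $f_e$ (respectively $f'_e$) be
$$x=uavubv\ \wedge\ \Bigl[F_e(u)\ \vee\ \bigl(u=z\,b\,s\,b\ \wedge\ sa=as\ \wedge\ (G(v,s)\vee\theta)\bigr)\Bigr],$$
where $\theta$ is $v\in Q$ (respectively $|v|=|s|$). All other atoms are word equations, so the atom $\theta$ is the only REG (respectively LEN) atom, and it occurs positively. The maps $e\mapsto f_e$, $e\mapsto f'_e$ are computable.

If $u\notin H_e$, then $F_e(u)$ can be satisfied and $v$ is arbitrary. If $u\in H_e$, then $F_e(u)$ cannot be satisfied; $u=zbsb$ with $s\in a^*$ forces $s$ to be the last inner block, $s=a^{\ell(u)}$, and such $z,s$ exist. So, by Lemma 7, $f_e$ and $f'_e$ with $x$ express respectively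
$$R_e=\{\langle u,v\rangle:\ u\notin H_e\text{ or }v\notin D_{\ell(u)}\text{ or }v\in Q\},$$
$$R'_e=\{\langle u,v\rangle:\ u\notin H_e\text{ or }v\notin D_{\ell(u)}\text{ or }|v|=\ell(u)\}.$$

**Step 2: $W_e$ finite.** We show both languages are expressible in $\mathrm{WE}$. Then $H_e$ is finite and each $D_{\ell(u)}$ is finite, so by injectivity of the pairing each language is $\{\langle u,v\rangle:(u,v)\notin X\}$ for a finite set $X$. It is expressed by
$$x=uavubv\ \wedge\bigwedge_{(w,w')\in X}\bigl(\neg(u=w)\vee\neg(v=w')\bigr).$$

**Step 3: $W_e$ infinite, $R_e$ against $\mathrm{WE+LEN}$.** We create $bb$ without changing lengths and without leaving $D_n$. Suppose a $\mathrm{WE+LEN}$ formula $g$ and $x$ express $R_e$. Apply Lemma 3 to $f=g\wedge x=uavubv$, with $u,v$ fresh, obtaining $K$. Since $\ell$ is unbounded on $H_e$, choose $w\in H_e$ with $n:=\ell(w)\ge2K+3$, and let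
$$v_0=b\,a^{2K+3}\,b\,a^{2K+1}\,b\cdots b\,a^5\,b\,a^3\,b .$$
It has $K+1$ inner blocks, with distinct odd exponents, and $v_0\in D_n\cap Q$. So $\langle w,v_0\rangle\in R_e$, and some $h$ satisfying $f$ has $h(u)=w$ and $h(v)=v_0$.

Since $|B_h|\le K$, one of these odd exponents $i$ has $a^i\notin B_h$. Substitute $a^i\to a^{i-1}b$, a word of the same length. All inner blocks of $w$ have even length and $i$ is odd, so $w$ is unchanged. In $v_0$, the run $a^i$ followed by $b$ becomes $a^{i-1}$ followed by $bb$; call the result $v_1$. Its runs are still strictly decreasing, because $i+2>i-1>i-2$ (where the neighbouring runs exist), they have lengths between $1$ and $n$, and its separators are $b$ or $bb$. So $v_1\in D_n$, and $v_1\notin Q$.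

By Lemma 3 the new assignment satisfies $f$; its values of $u,v$ are $w,v_1$, so its value of $x$ is $\langle w,v_1\rangle$, and this word is in $R_e$. By injectivity of the pairing, $w\notin H_e$ or $v_1\notin D_{\ell(w)}$ or $v_1\in Q$. All three are false, a contradiction.

**Step 4: $W_e$ infinite, $R'_e$ against $\mathrm{WE+REG}$.** We now change the length, in steps that automata do not notice, and again stay in $D_n$. Suppose a $\mathrm{WE+REG}$ formula $g$ and $x$ express $R'_e$. Apply Lemma 3 to $f=g\wedge x=uavubv$, with $u,v$ fresh, obtaining $K$ and $N$. Let
$$i_j=2N(K+2-j)+1\qquad(1\le j\le K+1).$$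
These are odd, at least $2N+1$, and decreasing with gaps $2N$. Choose $w\in H_e$ with $n:=\ell(w)$ so large that
$$m:=n-(K+3)-\sum_{j}i_j\ >\ i_1+N,$$
and let
$$v_0=b\,a^m\,b\,a^{i_1}\,b\,a^{i_2}\,b\cdots b\,a^{i_{K+1}}\,b .$$
It has $K+2$ runs of $a$'s and $K+3$ letters $b$, so $|v_0|=n$. Its exponents decrease strictly from $m\le n$, so $v_0\in D_n$. The first run $a^m$ only serves to make the length exactly $n$. Hence $\langle w,v_0\rangle\in R'_e$, and some $h$ satisfying $f$ has $h(u)=w$ and $h(v)=v_0$.

Pick $j$ with $a^{i_j}\notin B_h$. Since $i_j\ge N$, Lemma 3 allows the substitution $a^{i_j}\to a^{i_j+N}$. As $i_j$ is odd, $w$ is unchanged. As $m>i_1$, the block $a^{i_j}$ occurs exactly once among the inner blocks of $v_0$, so $v_0$ becomes a word $v_1$ with $|v_1|=n+N\ne n$. Moreover $v_1\in D_n$: for $j\ge2$ we have $i_j+N<i_j+2N=i_{j-1}$, and for $j=1$ we have $i_1+N<m\le n$. By Lemma 3, $\langle w,v_1\rangle\in R'_e$. But $w\in H_e$, $v_1\in D_{\ell(w)}$ and $|v_1|\ne\ell(w)$, which contradicts injectivity of the pairing. This proves (A). $\blacksquare$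

## 10. The seven pairs of theories: hardness and upper bounds

**Proof of Theorem 2(B).** If $T'$ is a sub-theory of $T$, every $T'$-formula is a $T$-formula, so the answer is always yes. The sub-theory relation is inclusion among subsets of $\{\mathrm{REG},\mathrm{LEN}\}$; it holds for $9$ of the $16$ ordered pairs and leaves seven. For each of these, we reduce $\mathrm{Fin}$.

- If $T'$ has REG and $T$ does not, then $T$ is a sub-theory of $\mathrm{WE+LEN}$, and $f_e$ is a $T'$-formula. Map $e\mapsto(f_e,x)$.
- If $T'$ has LEN and $T$ does not, then $T$ is a sub-theory of $\mathrm{WE+REG}$, and $f'_e$ is a $T'$-formula. Map $e\mapsto(f'_e,x)$.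

By (A), if $W_e$ is finite, the language is expressible in $\mathrm{WE}$, hence in $T$; if $W_e$ is infinite, it is not expressible in $T$. As $\mathrm{Fin}$ is $\Sigma^0_2$-complete, the problem is $\Sigma^0_2$-hard. $\blacksquare$

**Proof of Theorem 2(C).** Write $L(f,x)$ for the language expressed by $f$ and $x$.

**Step 1: the shape of the question.** We count quantifiers. The problem for $(T',T)$ asks whether
$$\exists(g,y)\ \forall w\in\Sigma^*\ \bigl(w\in L(f,x)\Leftrightarrow w\in L(g,y)\bigr), \tag{E2}$$
where $g$ ranges over $T$-formulas and $y$ over variables of $g$. Moreover $w\in L(f,x)$ iff the formula $f\wedge x=w$ is satisfiable.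

**Step 2: problem (1).** We show that the matrix of (E2) is decidable here. It suffices that satisfiability of $\mathrm{WE+REG}$ is decidable. By Lemma 1 this reduces to conjunctions of word equations and atoms $y\in L$. Two equations can be merged into one, since by Lemma 6 $\alpha=\beta\wedge\alpha'=\beta'$ is equivalent to $\alpha a\alpha'\alpha b\alpha'=\beta a\beta'\beta b\beta'$, and several constraints on one variable can be intersected. For solvability of word equations the result is G. Makanin, *The problem of solvability of equations in a free semigroup*, 1977; with regular constraints, K. Schulz, *Makanin's algorithm for word equations – two improvements and a generalization*, LNCS 572. So (1) is in $\Sigma^0_2$, and with (B) it is $\Sigma^0_2$-complete.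

**Step 3: all pairs.** We use satisfiability of $\mathrm{WE+REG+LEN}$ as an oracle. The matrix of (E2) is decidable relative to it, so each problem in (B) is $\Sigma^0_2$ relative to this oracle. The oracle set is recursively enumerable: enumerate assignments and check each. A relation decidable relative to an r.e. set is $\Delta^0_2$, in particular $\Pi^0_2$. It stays $\Pi^0_2$ under $\forall w$, and becomes $\Sigma^0_3$ under $\exists(g,y)$. So all problems lie in $\Sigma^0_3$.

**Step 4: the conditional statement.** If satisfiability of $\mathrm{WE+REG+LEN}$ is decidable, the matrix of (E2) is decidable, all problems are in $\Sigma^0_2$, and by (B) the seven nontrivial ones are $\Sigma^0_2$-complete. $\blacksquare$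

With (D) from Section 2, the proof of Theorem 2 is complete.
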